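\title{The trace of the model space $K^1_B$ on the zeros of $B$: a counterexample}

\begin{abstract}
Let $B$ be an interpolating Blaschke product with zeros $a_n$, and let $K^1_B=H^1\cap B\overline{H^1_0}$. A conjecture posed by Dyakonov describes the sequences $\{f(a_n)\}$, $f\in K^1_B$, as those $\{w_n\}$ for which both $\{w_n\}$ and an explicit transform $\{\widetilde w_n\}$ are summable against the weights $1-|a_n|$. These two conditions are necessary. We show by an explicit example that they are not sufficient. We then prove that the conjectured description forces $|B|$ to stay away from $1$ on the segments $[0,a_n]$, so that every infinite interpolating sequence has an infinite subsequence for which it fails. For zeros in a Stolz angle we describe the trace completely, and there the condition on $|B|$ is also sufficient. A criterion valid for every interpolating $B$ is given in terms of $\mathrm{BMOA}$.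
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}
Let $\mathbb D$ be the open unit disk, $\mathbb T$ its boundary and $m$ the normalized Lebesgue measure on $\mathbb T$. For $1\le p\le\infty$, the Hardy space $H^p$ consists of the holomorphic functions $f$ on $\mathbb D$ with $\sup_{r<1}\|f(r\,\cdot)\|_{L^p(\mathbb T,m)}<\infty$. We identify $f$ with its radial boundary function, so that $H^p$ is a closed subspace of $L^p(\mathbb T,m)$ with norm $\|\cdot\|_p$, and we put $H^p_0=zH^p$. A function $\theta\in H^\infty$ is \emph{inner} if $|\theta|=1$ a.e.\ on $\mathbb T$, and the associated \emph{model subspace} is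
\[
K^p_\theta=H^p\cap\theta\,\overline{H^p_0}.
\]
Equivalently, $K^p_\theta$ is the set of $f\in H^p$ for which the function $\widetilde f=\bar z\bar f\theta$, defined a.e.\ on $\mathbb T$, is again in $H^p$. The map $f\mapsto\widetilde f$ is conjugate-linear, preserves the modulus on $\mathbb T$ and is its own inverse, so it is an isometric involution of $K^p_\theta$. For $p=2$ the space $K^2_\theta$ is the orthogonal complement of $\theta H^2$ in $H^2$.

Let $\{a_n\}\subset\mathbb D$, put $\mu_n=1-|a_n|$ and assume $\sum_n\mu_n<\infty$. The Blaschke product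
\[
B(z)=\prod_n\frac{|a_n|}{a_n}\,\frac{a_n-z}{1-\bar a_nz}
\]
(with $|a_n|/a_n$ read as $-1$ when $a_n=0$) is an inner function with zeros $a_n$. It is called \emph{interpolating} if
\begin{equation}\label{eq:delta}
\delta:=\inf_n|B'(a_n)|\,\mu_n>0 .
\end{equation}
The zero sequences of such products are exactly the interpolating sequences for $H^\infty$, that is, those for which every bounded sequence has the form $\{f(a_n)\}$ with $f\in H^\infty$. For a space $X$ of functions on $\mathbb D$, its \emph{trace} $X|_{\{a_n\}}$ is the set of all sequences $\{f(a_n)\}$, $f\in X$. We write $\ell^p(\mu)$ for the space of sequences $w=\{w_n\}$ with $\sum_n|w_n|^p\mu_n<\infty$. For an interpolating $B$, the theorem of Shapiro and Shields gives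
\begin{equation}\label{eq:SS}
H^p|_{\{a_n\}}=\ell^p(\mu)\qquad(1\le p<\infty).
\end{equation}

The interpolating function in \eqref{eq:SS} is unique only up to an element of $BH^p$, and the model subspace is the natural place to look for a distinguished solution. For $1<p<\infty$ this succeeds: $K^p_B|_{\{a_n\}}=\ell^p(\mu)$. Indeed, let $P_+$ be the Riesz projection of $L^p$ onto $H^p$. If $F\in H^p$, then $F-BP_+(\bar BF)=B\,(I-P_+)(\bar BF)$ lies in $K^p_B$ and agrees with $F$ at the points $a_n$. For $p=1$ the projection $P_+$ is unbounded, this argument breaks down, and one must ask what $K^1_B|_{\{a_n\}}$ is.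

A second condition comes from the involution. Let $k_a(z)=(1-\bar az)^{-1}$ be the Cauchy kernel at $a\in\mathbb D$. On $\mathbb T$,
\[
\bar\zeta\,\overline{k_{a_j}(\zeta)}\,B(\zeta)=\frac{\bar\zeta B(\zeta)}{1-a_j\bar\zeta}=\frac{B(\zeta)}{\zeta-a_j},
\]
so the bounded functions $k_{a_j}$ and $B/(z-a_j)$ both belong to $K^1_B$, and the involution exchanges them. The function $B/(z-a_j)$ equals $B'(a_j)$ at $a_j$ and vanishes at the other zeros. Hence, for a finitely supported $w$, the Lagrange-type sum $f=\sum_j\frac{w_j}{B'(a_j)}\frac{B}{z-a_j}$ lies in $K^1_B$ and takes the values $w_n$, while $\widetilde f=\sum_j\overline{w_j/B'(a_j)}\,k_{a_j}$ takes the values $\overline{\widetilde w_n}$, where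
\begin{equation}\label{eq:wtilde}
\widetilde w_n=\sum_j\frac{w_j}{B'(a_j)\,(1-a_j\bar a_n)}\qquad(n=1,2,\dots).
\end{equation}
The series \eqref{eq:wtilde} converges absolutely for every $w\in\ell^1(\mu)$, because its $j$th term has modulus at most $|w_j|\mu_j/(\delta\mu_n)$. The following conjecture is posed in \cite{Dyakonov}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $B$ be an interpolating Blaschke product with zeros $a_n$. A sequence $w$ of complex numbers belongs to $K^1_B|_{\{a_n\}}$ if and only if $w\in\ell^1(\mu)$ and $\widetilde w\in\ell^1(\mu)$.}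
\medskip

We say that \emph{the conjecture holds for $B$} if this equivalence is true for the given $B$ and all $w$. The guess is a natural one. Membership in $K^1_B$ consists of two symmetric requirements, $f\in H^1$ and $\widetilde f\in H^1$, and the conjectured conditions are what \eqref{eq:SS} makes of each of them. The conjecture holds for every finite $B$, by the Lagrange formula above, and we shall see that it holds for $a_n=1-2^{-n}$.

\subsection*{Results}
The two conditions are necessary for every interpolating $B$ (Proposition~\ref{prop:reduction}). They are not sufficient.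

\begin{theorem}\label{thm:example}
Let $a_n=(1-4^{-n})e^{i2^{-n}}$, $n\ge1$. Then $\{a_n\}$ is the zero sequence of an interpolating Blaschke product $B$. The sequence $w_n=B'(a_n)/n^2$ satisfies $w\in\ell^1(\mu)$ and $\widetilde w\in\ell^1(\mu)$, but $w\notin K^1_B|_{\{a_n\}}$.
\end{theorem}

The next theorem names a geometric obstruction; $[0,a]$ is the line segment from $0$ to $a$.

\begin{theorem}\label{thm:necessary}
Let $B$ be an interpolating Blaschke product with zeros $a_n$. If the conjecture holds for $B$, then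
\begin{equation}\label{eq:cond}
\sup_j\ \sup_{z\in[0,a_j]}|B(z)|<1 .
\end{equation}
\end{theorem}

\begin{corollary}\label{cor:subseq}
Every infinite interpolating sequence has an infinite subsequence for whose Blaschke product the conjecture fails.
\end{corollary}

We do not claim that \eqref{eq:cond} is sufficient for arbitrary $B$. It is sufficient when the zeros lie in a Stolz angle, and then the trace can be described completely.

\begin{theorem}\label{thm:stolz}
Let $\{a_n\}_{n\ge1}$ be an infinite interpolating sequence contained in the set $\{z\in\mathbb D:|1-z|\le\kappa(1-|z|)\}$ and ordered so that $\mu_1\ge\mu_2\ge\cdots$, and let $B$ be its Blaschke product. Let $w\in\ell^1(\mu)$, $c_j=\overline{w_j/B'(a_j)}$ and $S_n=\sum_{j\ge n}c_j$. Then: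
\begin{enumerate}
\item[(a)] $\widetilde w\in\ell^1(\mu)$ if and only if $\sum_n|S_n|<\infty$;
\item[(b)] $w\in K^1_B|_{\{a_n\}}$ if and only if $\sum_{n\ge2}|S_n|\bigl(1+\log\frac{\mu_{n-1}}{\mu_n}\bigr)<\infty$;
\item[(c)] the conjecture holds for $B$ if and only if $\sup_n\mu_{n-1}/\mu_n<\infty$, and if and only if \eqref{eq:cond} holds.
\end{enumerate}
\end{theorem}

Thus the conjecture is true for $a_n=1-2^{-n}$ and false for $a_n=1-2^{-n^2}$. A correct criterion for general $B$, in terms of $\mathrm{BMOA}$, is Proposition~\ref{prop:bmoa}.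

\subsection*{Method}
Section~\ref{sec:reduction} turns the conjecture into a question about series $g=\sum_jc_jk_{a_j}$ with $c\in\ell^1$: does $\sum_n\mu_n|g(a_n)|<\infty$ imply $g\in H^1$? The $L^1$ norm of a Cauchy kernel is spread evenly over the dyadic scales of the distance to its pole, whereas the sum over the zeros registers only those scales at which zeros are present. Long ranges of scales with few zeros therefore destroy the implication. Section~\ref{sec:kernel} shows this for one kernel, Section~\ref{sec:example} builds the counterexample from it, and Sections~\ref{sec:gaps} and~\ref{sec:stolz} prove Theorems~\ref{thm:necessary} and~\ref{thm:stolz}.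

\section{Preliminaries}\label{sec:prelim}

\subsection*{Hardy spaces}
We write $\langle f,h\rangle=\int_{\mathbb T}f\bar h\,dm$ whenever $f\bar h$ is integrable, and use the following textbook facts. A function $f\in L^1(\mathbb T)$ is in $H^1$ if and only if $\int f\zeta^l\,dm=0$ for all $l\ge1$. If $f\in H^1$, then $f(r\,\cdot)\to f$ in $L^1$ as $r\to1$, and Cauchy's formula $f(z)=\langle f,k_z\rangle$ holds for $z\in\mathbb D$; in particular $|f(z)|\le\|f\|_1/(1-|z|)$, so convergence in $H^1$ implies pointwise convergence in $\mathbb D$. If $B$ is a Blaschke product with simple zeros $a_n$, then $BH^1=\{F\in H^1:F(a_n)=0\text{ for all }n\}$.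

\subsection*{Blaschke products}
The pseudohyperbolic distance $\rho(z,a)=\bigl|\frac{z-a}{1-\bar az}\bigr|$ satisfies
\begin{equation}\label{eq:rho}
1-\rho(z,a)^2=\frac{(1-|z|^2)(1-|a|^2)}{|1-\bar az|^2},
\end{equation}
and $|B(z)|=\prod_n\rho(z,a_n)$, $(1-|a_j|^2)|B'(a_j)|=\prod_{n\ne j}\rho(a_n,a_j)$. Since $\mu_j\le1-|a_j|^2\le2\mu_j$, the product $B$ is interpolating if and only if $\inf_j\prod_{n\ne j}\rho(a_n,a_j)>0$, and then
\begin{equation}\label{eq:Bprime}
\delta\le|B'(a_j)|\,\mu_j\le1 .
\end{equation}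
It follows that a subsequence of an interpolating sequence is interpolating, since omitting factors increases the products. It also follows that points $a_n\in[0,1)$ with $\mu_{n+1}\le\mu_n/2$ form an interpolating sequence: for $j<n$ we have $\rho(a_n,a_j)=\frac{\mu_j-\mu_n}{\mu_j+\mu_n-\mu_j\mu_n}\ge\frac{1-2^{j-n}}{1+2^{j-n}}$, so every product is at least $\prod_{l\ge1}\bigl(\frac{1-2^{-l}}{1+2^{-l}}\bigr)^2>0$. This covers $1-2^{-n}$ and $1-2^{-n^2}$.

Let $\mu$ denote the measure with mass $\mu_n$ at $a_n$, so that $\mu(E)=\sum_{a_n\in E}\mu_n$ and $\|g\|_{L^1(\mu)}=\sum_n\mu_n|g(a_n)|$, and let $D(\xi,R)=\{z:|z-\xi|<R\}$. For an interpolating sequence, $\mu$ is a Carleson measure (Carleson; see \cite[Ch.~VII]{Garnett}): there are constants $C_0,C_1$ with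
\begin{equation}\label{eq:carleson}
\mu(D(\xi,R))\le C_0R\quad(\xi\in\mathbb T,\ R>0),\qquad\sum_n\mu_n|h(a_n)|^2\le C_1\|h\|_2^2\quad(h\in H^2).
\end{equation}
The quotient $\mu(D(\xi,R))/R$ measures how densely the zeros fill the scale $R$ at the boundary point $\xi$: a single zero at depth comparable to $R$ inside $D(\xi,R)$ makes it comparable to $1$. The next lemma says that $|B(z)|$ is close to $1$ exactly when a certain weighted count of the zeros around $z$ is small.

\begin{lemma}\label{lem:modB}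
Let $z\in\mathbb D$ and $h=1-|z|$. Then
\[
\frac{1-|B(z)|^2}{4}\le\sum_n\frac{\mu_nh}{|1-\bar a_nz|^2}\le2\log\frac1{|B(z)|}.
\]
\end{lemma}

\begin{proof}
Put $x_n=1-\rho(z,a_n)^2\in(0,1]$. By \eqref{eq:rho}, the $n$th term of the middle sum lies between $x_n/4$ and $x_n$. Now use $|B(z)|^2=\prod_n(1-x_n)\ge1-\sum_nx_n$ on the left, and $x_n\le-\log(1-x_n)$ on the right.
\end{proof}

\subsection*{Elementary estimates}
For $a,z\in\overline{\mathbb D}$,
\begin{equation}\label{eq:max}
|1-\bar az|\ge1-|a||z|\ge\max(1-|a|,\,1-|z|).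
\end{equation}
For $|\theta|\le\pi$ we have $|1-e^{i\theta}|=2|\sin(\theta/2)|\in[\frac2\pi|\theta|,|\theta|]$. For $0\le r\le1$, the triangle inequality and \eqref{eq:max} give $|1-e^{i\theta}|\le|1-re^{i\theta}|+(1-r)\le2|1-re^{i\theta}|$. Therefore
\begin{equation}\label{eq:angle}
\frac{|\theta|}\pi\le|1-re^{i\theta}|\le(1-r)+|\theta|\qquad(|\theta|\le\pi,\ 0\le r\le1).
\end{equation}
For $\xi\in\mathbb T$, $t>0$ and $0<s\le s'\le2$,
\begin{equation}\label{eq:arcs}
m(\mathbb T\cap D(\xi,t))\le\frac t2,\qquad\int_{|\zeta-\xi|\ge t}\frac{dm(\zeta)}{|\zeta-\xi|^2}\le\frac1t,\qquad\int_{s\le|\zeta-\xi|\le s'}\frac{dm(\zeta)}{|\zeta-\xi|}\ge\frac1\pi\log\frac{s'}s .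
\end{equation}
To see this, write $\zeta=\xi e^{i\theta}$ and $\tau=|\zeta-\xi|=2\sin(|\theta|/2)$. The first set is contained in $\{|\theta|<\pi t/2\}$. The second integral is at most $\frac1\pi\int_t^\infty\frac{\pi^2}{4\theta^2}\,d\theta=\frac\pi{4t}$. The third is $\frac1\pi\int\tau^{-1}d\theta$ over a range of positive $\theta$, and $d\tau\le d\theta$.

\section{Reduction to series of Cauchy kernels}\label{sec:reduction}

From now on $B$ is interpolating. For $c\in\ell^1$ put
\[
g_c(z)=\sum_jc_jk_{a_j}(z)=\sum_j\frac{c_j}{1-\bar a_jz}\qquad(z\in\mathbb D).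
\]
By \eqref{eq:max} the series converges locally uniformly and
\begin{equation}\label{eq:pointwise}
|g_c(z)|\le\|c\|_{\ell^1}/(1-|z|).
\end{equation}
To a sequence $w$ we attach the coefficients $c_j=\overline{w_j/B'(a_j)}$. By \eqref{eq:Bprime}, $|w_j|\mu_j\le|c_j|\le\delta^{-1}|w_j|\mu_j$, so $w\mapsto c$ is a bijection of $\ell^1(\mu)$ onto $\ell^1$; and comparing with \eqref{eq:wtilde},
\begin{equation}\label{eq:gw}
g_c(a_n)=\overline{\widetilde w_n}.
\end{equation}

We want the formula $\widetilde f=g_c$ of the introduction for an arbitrary $f\in K^1_B$. For finite $B$ the residue theorem gives $\int\zeta F\bar B\,dm=\frac1{2\pi i}\int_{\mathbb T}\frac{F(\zeta)}{B(\zeta)}\,d\zeta=\sum_jF(a_j)/B'(a_j)$. When the zeros accumulate at $\mathbb T$ the contour cannot be moved past all of them, and \eqref{eq:SS} takes the place of the residue theorem.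

\begin{lemma}\label{lem:residue}
For every $F\in H^1$, $\ \int_{\mathbb T}\zeta F\bar B\,dm=\sum_jF(a_j)/B'(a_j)$.
\end{lemma}

\begin{proof}
The left side is a bounded functional $L$ on $H^1$, and it vanishes on $BH^1$ because $\int\zeta G\,dm=0$ for $G\in H^1$. By \eqref{eq:SS} the map $T\colon F\mapsto\{F(a_n)\}$ takes $H^1$ onto $\ell^1(\mu)$. Its graph is closed, since point evaluations are continuous, so $T$ is bounded; its kernel is $BH^1$. Hence $L=\ell\circ T$ for a linear functional $\ell$ on $\ell^1(\mu)$. By the open mapping theorem every $v\in\ell^1(\mu)$ equals $TF$ for some $F$ with $\|F\|_1\le M\|v\|$, so $\ell$ is bounded, and $L(F)=\sum_n\lambda_nF(a_n)\mu_n$ with $\{\lambda_n\}$ bounded. For $F_j=B/(z-a_j)$ this sum is $\lambda_jB'(a_j)\mu_j$, while $L(F_j)=\int\frac{\zeta}{\zeta-a_j}\,dm=\int\frac{dm}{1-a_j\bar\zeta}=1$. So $\lambda_j\mu_j=1/B'(a_j)$.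
\end{proof}

\begin{proposition}\label{prop:reduction}
\begin{enumerate}
\item[(a)] If $f\in K^1_B$, $w_n=f(a_n)$ and $c_j=\overline{w_j/B'(a_j)}$, then $w\in\ell^1(\mu)$, $\widetilde f=g_c$, $\widetilde f(a_n)=\overline{\widetilde w_n}$ and $\widetilde w\in\ell^1(\mu)$. In particular $f\in K^1_B$ is determined by $\{f(a_n)\}$, and the two conditions of the conjecture are necessary.
\item[(b)] If $w\in\ell^1(\mu)$ and $c_j=\overline{w_j/B'(a_j)}$, then $w\in K^1_B|_{\{a_n\}}$ if and only if $g_c\in H^1$. In that case the interpolating function $f\in K^1_B$ has $\|f\|_1=\|g_c\|_1$.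
\end{enumerate}
\end{proposition}

\begin{proof}
(a) By \eqref{eq:SS}, $w\in\ell^1(\mu)$. Fix $z\in\mathbb D$. Cauchy's formula for $\widetilde f\in H^1$, the identity $\overline{\widetilde f}=\zeta f\bar B$ and Lemma~\ref{lem:residue} applied to $F=fk_z\in H^1$ give
\[
\overline{\widetilde f(z)}=\int\frac{\overline{\widetilde f(\zeta)}}{1-\bar z\zeta}\,dm=\int\zeta\,fk_z\,\bar B\,dm=\sum_j\frac{w_j}{B'(a_j)(1-\bar za_j)}=\overline{g_c(z)} .
\]
With \eqref{eq:gw} this gives $\widetilde f(a_n)=\overline{\widetilde w_n}$, and \eqref{eq:SS} applied to $\widetilde f$ gives $\widetilde w\in\ell^1(\mu)$. If $w=0$, then $\widetilde f=0$, hence $f=0$.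

(b) If $w$ is the trace of $f\in K^1_B$, then $g_c=\widetilde f\in H^1$ and $\|g_c\|_1=\|f\|_1$ by (a). For the converse we must pair $g_c$ with bounded functions term by term, although the series need not converge in $H^1$. We claim that for $d\in\ell^1$ with $g_d\in H^1$,
\begin{equation}\label{eq:pairing}
\langle g_d,h\rangle=\sum_jd_j\overline{h(a_j)}\qquad(h\in H^\infty).
\end{equation}
For $r<1$ the series $g_d(r\zeta)=\sum_jd_jk_{ra_j}(\zeta)$ converges uniformly on $\mathbb T$, so $\langle g_d(r\,\cdot),h\rangle=\sum_jd_j\overline{h(ra_j)}$. As $r\to1$, the left side tends to $\langle g_d,h\rangle$ because $g_d(r\,\cdot)\to g_d$ in $L^1$, and the right side tends to the sum in \eqref{eq:pairing} by dominated convergence, the terms being bounded by $|d_j|\|h\|_\infty$.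

Now let $g=g_c\in H^1$ and $f=\bar z\bar gB\in L^1$. For $l\ge1$, \eqref{eq:pairing} with $h=Bz^{l-1}$ gives $\int f\zeta^l\,dm=\overline{\langle g,Bz^{l-1}\rangle}=0$, so $f\in H^1$. Also $\widetilde f=g\in H^1$, so $f\in K^1_B$. By (a), $g=g_{c'}$ with $c'_j=\overline{f(a_j)/B'(a_j)}$ and $c'\in\ell^1$. Apply \eqref{eq:pairing} to $d=c-c'$, for which $g_d=0$, and $h=B/(z-a_n)$: this yields $(c_n-c'_n)\overline{B'(a_n)}=0$. Hence $f(a_n)=w_n$ for all $n$.
\end{proof}

The conjecture is now a statement about Cauchy series, and it has a quantitative form.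

\begin{corollary}\label{cor:quant}
The conjecture holds for $B$ if and only if $c\in\ell^1$ and $\|g_c\|_{L^1(\mu)}<\infty$ together imply $g_c\in H^1$. If it holds, there is a constant $C_*$ such that for all such $c$, in particular for all finitely supported $c$,
\begin{equation}\label{eq:quant}
\|g_c\|_1\le C_*\bigl(\|c\|_{\ell^1}+\|g_c\|_{L^1(\mu)}\bigr).
\end{equation}
\end{corollary}

\begin{proof}
The first statement follows from Proposition~\ref{prop:reduction} and \eqref{eq:gw}. Let $Y$ be the space of $c\in\ell^1$ with $\|c\|_Y=\|c\|_{\ell^1}+\|g_c\|_{L^1(\mu)}<\infty$; it contains the finitely supported sequences, since $\mu$ is finite. It is complete: if $c^{(l)}$ is Cauchy in $Y$, then $c^{(l)}\to c$ in $\ell^1$ and $g_{c^{(l)}}\to v$ in $L^1(\mu)$, and \eqref{eq:pointwise} shows $v(a_n)=g_c(a_n)$. If the conjecture holds, $c\mapsto g_c$ maps $Y$ into $H^1$. Its graph is closed: if $c^{(l)}\to c$ in $Y$ and $g_{c^{(l)}}\to G$ in $H^1$, then $g_{c^{(l)}}(z)$ tends both to $g_c(z)$ and to $G(z)$.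 The closed graph theorem gives \eqref{eq:quant}.
\end{proof}

One more observation is needed when $a_n\to1$. If $z\in\overline{\mathbb D}$ and $|1-z|\ge t$, then $|1-\bar a_jz|\ge|1-z|-|1-a_j|\ge t/2$ for all large $j$. So the series for $g_c$ converges uniformly on compact subsets of $\overline{\mathbb D}\setminus\{1\}$, and its sum on $\mathbb T\setminus\{1\}$ is the boundary function of $g_c$.

\section{What the zeros see of one kernel}\label{sec:kernel}

We test \eqref{eq:quant} on a single kernel. For $a\in\mathbb D$ and $\alpha=1-|a|$,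
\begin{equation}\label{eq:kernelnorm}
\frac1\pi\log\frac1\alpha\le\|k_a\|_1\le2+\log\frac1\alpha .
\end{equation}
Indeed, after a rotation $a=r\ge0$, and \eqref{eq:max}, \eqref{eq:angle} give $(\alpha+|\theta|)^{-1}\le|k_a(e^{i\theta})|\le\min(\alpha^{-1},\pi|\theta|^{-1})$. Hence $\|k_a\|_1\ge\frac1\pi\log\frac{\alpha+\pi}\alpha$ and $\|k_a\|_1\le\frac1\pi+\log\frac\pi\alpha$. The same bounds show where the norm sits: each set $\{t\le|\theta|\le2t\}$ with $\alpha\le t\le\pi/2$ contributes between $\frac{\log2}{2\pi}$ and $\log2$. Every dyadic scale between $\alpha$ and $1$ carries about the same share.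

\begin{example}[one zero]\label{ex:one}
Let $B$ have the single zero $a_1=a$ and take $c_1=1$. Then $\|k_a\|_{L^1(\mu)}=\alpha/(1-|a|^2)\le1$, so \eqref{eq:quant} and \eqref{eq:kernelnorm} force $C_*\ge\frac1{2\pi}\log\frac1\alpha$. The conjecture holds for this $B$, but with a constant that blows up as $|a|\to1$: the zero sees the scale $\alpha$ and none of the others. At the same time the supremum in \eqref{eq:cond} equals $|B(0)|=|a|$ and tends to $1$.
\end{example}

\begin{example}[zeros at every scale]\label{ex:every}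
Let $a_j=1-2^{-j}$. For $j\le n$ we have $\mu_j|k_{a_n}(a_j)|=\mu_j/(\mu_j+\mu_n-\mu_j\mu_n)\ge\frac12$, so $\|k_{a_n}\|_{L^1(\mu)}\ge n/2$, while $\|k_{a_n}\|_1\le2+n\log2$. Each scale is reported by one zero, and single kernels do not violate \eqref{eq:quant}.
\end{example}

To disprove the conjecture we place infinitely many copies of Example~\ref{ex:one} in one Blaschke product, so far apart that they hardly see one another.

\section{The counterexample}\label{sec:example}

The zero $a_n=(1-4^{-n})e^{i2^{-n}}$ has depth $4^{-n}$, while its angular distance to the other zeros is of order $2^{-n}$ or larger. Near $e^{i2^{-n}}$ about $n$ dyadic scales are free of other zeros, and the zeros beyond them are too deep to contribute much.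

\begin{proof}[Proof of Theorem~\ref{thm:example}]
Everything rests on the separation estimate
\begin{equation}\label{eq:sep}
|1-\bar a_nz|\ge\frac1\pi|2^{-n}-2^{-j}|\ge\frac1{2\pi}2^{-\min(n,j)}\qquad(n\ne j,\ z=re^{i2^{-j}},\ 0\le r\le1),
\end{equation}
which follows from \eqref{eq:angle}.

\emph{The product is interpolating.} Clearly $\sum\mu_n=\sum4^{-n}<\infty$. For $n\ne j$, \eqref{eq:rho} and \eqref{eq:sep} give
\[
1-\rho(a_n,a_j)^2\le4\cdot4^{-n-j}\cdot4\pi^24^{\min(n,j)}=16\pi^24^{-\max(n,j)} .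
\]
If $\max(n,j)\ge5$ this is less than $\frac12$, and $-\log(1-x)\le2x$ on $[0,\frac12]$ gives $-\log\rho(a_n,a_j)^2\le32\pi^24^{-\max(n,j)}$. Moreover $\sum_{n\ne j}4^{-\max(n,j)}\le j4^{-j}+\sum_{n>j}4^{-n}\le1$. For each $j$ at most three indices $n\ne j$ have $\max(n,j)\le4$. Thus $\prod_{n\ne j}\rho(a_n,a_j)\ge\rho_0^3e^{-16\pi^2}$, where $\rho_0>0$ is the least pseudohyperbolic distance between two of $a_1,\dots,a_4$.

\emph{The second condition is automatic.} By \eqref{eq:max} for $n=j$ and \eqref{eq:sep} for $n\ne j$,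
\[
\|k_{a_j}\|_{L^1(\mu)}=\sum_n\frac{\mu_n}{|1-\bar a_ja_n|}\le1+2\pi\sum_n4^{-n}2^{\min(n,j)}\le1+2\pi\sum_n2^{-n}=1+2\pi .
\]
Hence $\|g_c\|_{L^1(\mu)}\le(1+2\pi)\|c\|_{\ell^1}$ for every $c\in\ell^1$. By \eqref{eq:gw}, $\widetilde w\in\ell^1(\mu)$ for every $w\in\ell^1(\mu)$.

\emph{A lower bound on the circle.} Let $c\in\ell^1$. Since $a_n\to1$, the boundary values of $g_c$ on $\mathbb T\setminus\{1\}$ are given by the series. We look for arcs on which the $n$th term dominates. The other terms are of size up to $2^n$ near $e^{i2^{-n}}$, so we use only half of the free scales, which keeps the arcs short: for $n\ge6$ let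
\[
\Delta_n=\{e^{i\theta}:4^{-n}\le\theta-2^{-n}\le2^{-3n/2}\}.
\]
On $\Delta_n$ we have $2^{-n}<\theta\le\frac982^{-n}$, so the arcs are disjoint. By the upper bound in \eqref{eq:angle}, $|1-\bar a_ne^{i\theta}|\le4^{-n}+(\theta-2^{-n})\le2(\theta-2^{-n})$ on $\Delta_n$, so
\[
\int_{\Delta_n}|k_{a_n}|\,dm\ge\frac1{4\pi}\log\frac{2^{-3n/2}}{4^{-n}}=\frac{n\log2}{8\pi}.
\]
For $j>n$ we have $\theta-2^{-j}\ge2^{-n-1}$, and for $j<n$ we have $2^{-j}-\theta\ge(2-\frac98)2^{-n}\ge2^{-n-1}$. By the lower bound in \eqref{eq:angle}, $|k_{a_j}|\le\pi2^{n+1}$ on $\Delta_n$ for $j\ne n$. Since $m(\Delta_n)\le2^{-3n/2}/(2\pi)$, the terms with $j\ne n$ contribute at most $2^{-n/2}\|c\|_{\ell^1}$ to $\int_{\Delta_n}|g_c|\,dm$. As $\sum_{n\ge6}2^{-n/2}\le1$,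
\begin{equation}\label{eq:lowerex}
\int_{\mathbb T}|g_c|\,dm\ge\frac{\log2}{8\pi}\sum_{n\ge6}n|c_n|-\|c\|_{\ell^1}.
\end{equation}

\emph{Conclusion.} For $w_n=B'(a_n)/n^2$ we have $c_n=n^{-2}$. Then $c\in\ell^1$, so $w\in\ell^1(\mu)$ and $\widetilde w\in\ell^1(\mu)$, while the right side of \eqref{eq:lowerex} is infinite. Thus $g_c\notin H^1$, and $w\notin K^1_B|_{\{a_n\}}$ by Proposition~\ref{prop:reduction}(b).
\end{proof}

\begin{remark}\label{rem:exact}
For this $B$ the trace consists of the $w$ with $\sum_nn\mu_n|w_n|<\infty$. Necessity is \eqref{eq:lowerex}. Conversely, $\|k_{a_n}\|_1\le2+n\log4$ by \eqref{eq:kernelnorm}, so $\sum_nn|c_n|<\infty$ makes the series for $g_c$ converge in $H^1$.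
\end{remark}

\begin{remark}\label{rem:violates}
This $B$ violates \eqref{eq:cond}, in agreement with Theorem~\ref{thm:necessary}. Take $z_j\in[0,a_j]$ with $h=1-|z_j|=2^{-3j/2}$. In the sum of Lemma~\ref{lem:modB} the term $n=j$ is at most $\mu_j/h=2^{-j/2}$, and by \eqref{eq:sep} the others add up to at most $4\pi^2h\sum_{n\ne j}4^{\min(n,j)-n}\le4\pi^2jh$. So $|B(z_j)|\to1$.
\end{remark}

\section{Gaps in the zero set}\label{sec:gaps}

In Theorem~\ref{thm:example} the kernels $k_{a_j}$ themselves violate \eqref{eq:quant}. In general a gap is bordered by zeros on both sides, and the zeros at larger scales see the tail of the kernel. The remedy is to cancel the tail.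

\begin{example}[a gap between two scales]\label{ex:gap}
Let the zeros be $1-2^{-j}$, $1\le j\le n$, and $a=1-\alpha$ with $\alpha=4^{-n}$. The scales between $\alpha$ and $\beta=2^{-n}$ are empty. The kernel $k_a$ does not reveal this: $\|k_a\|_1\le2+2n\log2$, and $\|k_a\|_{L^1(\mu)}\ge n/2$ as in Example~\ref{ex:every}. Let $b=1-\beta$ and
\[
g(z)=k_a(z)-k_b(z)=\frac{(\beta-\alpha)z}{(1-az)(1-bz)} .
\]
By \eqref{eq:max}, the zero $1-2^{-j}$ contributes at most $2^{-j}\beta/4^{-j}=2^{j-n}$ to $\|g\|_{L^1(\mu)}$, and the zero $a$ at most $\alpha\beta/(\alpha\beta)=1$; so $\|g\|_{L^1(\mu)}\le3$. For $\alpha\le|\theta|\le\beta$, \eqref{eq:angle} gives $|g(e^{i\theta})|\ge\frac{\beta/2}{2|\theta|\cdot2\beta}=\frac1{8|\theta|}$, so $\|g\|_1\ge\frac1{8\pi}\log\frac\beta\alpha=\frac{n\log2}{8\pi}$. Hence $C_*\ge\frac{n\log2}{40\pi}$.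
\end{example}

The proof of Theorem~\ref{thm:necessary} follows this example, with two complications. First, failure of \eqref{eq:cond} does not give empty scales, only sparse ones, with $\mu(D(\xi,R))\le\varepsilon R$. This suffices: a sparse scale adds about $\varepsilon$ to $\|g\|_{L^1(\mu)}$ and an absolute constant to $\|g\|_1$. Second, there need not be a single zero at the scale of either end of the gap; the mass there may come from many deep zeros, whose kernels live on still smaller scales that we do not control. We therefore extend the gap as far as possible, so that both ends carry mass proportional to their scale, and replace $k_a$ and $k_b$ by averages of kernels over that mass. The Carleson property then bounds each average in $H^2$ as if it were one kernel of the right scale.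

\begin{lemma}[a maximal gap]\label{lem:gap}
Suppose that \eqref{eq:cond} fails. Let $0<\varepsilon<\frac12$ with $2\varepsilon<\mu(\mathbb D)$, and let $\Lambda\ge2$. Then there are $\xi\in\mathbb T$ and $0<r_1<r_2\le2$ such that $r_2/r_1\ge\Lambda^2$,
\begin{equation}\label{eq:sparse}
\mu(D(\xi,R))\le\varepsilon R\quad(r_1<R<r_2),\qquad\mu(D(\xi,r_1))>\tfrac12\varepsilon r_1,\qquad\mu(D(\xi,2r_2))>\varepsilon r_2 .
\end{equation}
\end{lemma}

\begin{proof}
Since \eqref{eq:cond} fails, there are points $z\in\bigcup_j[0,a_j]$ with $\eta=-\log|B(z)|$ arbitrarily small, and since $\max_{|z|\le1-1/\Lambda}|B(z)|<1$, such points have $h=1-|z|<1/\Lambda$ once $\eta$ is small. Fix $j$ and $z\in[0,a_j]$ with $h<1/\Lambda$ and $2(1+\Lambda)^2\Lambda\eta\le\varepsilon$. Then $z\ne0$, and with $\xi=a_j/|a_j|$ we have $|z-\xi|=h\ge\mu_j=|a_j-\xi|$.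

If $a_n\in D(\xi,R)$, then $|1-\bar a_nz|\le|1-\bar a_n\xi|+|\xi-z|=|\xi-a_n|+h<R+h$. Lemma~\ref{lem:modB} gives $h\,\mu(D(\xi,R))/(R+h)^2\le2\eta$. For $h/\Lambda\le R\le\Lambda h$ this yields
\begin{equation}\label{eq:core}
\mu(D(\xi,R))\le2(1+\Lambda)^2h\eta\le2(1+\Lambda)^2\Lambda\eta R\le\varepsilon R .
\end{equation}
Call $R>0$ \emph{heavy} if $\mu(D(\xi,R))>\varepsilon R$. There is a heavy radius on each side of the interval in \eqref{eq:core}. The radius $2\mu_j$ is heavy because $\mu(D(\xi,2\mu_j))\ge\mu_j>2\varepsilon\mu_j$, and $2\mu_j\le2h\le\Lambda h$, so \eqref{eq:core} forces $2\mu_j<h/\Lambda$. The radius $2>\Lambda h$ is heavy because $\mu(D(\xi,2))=\mu(\mathbb D)>2\varepsilon$. Let $r_1$ be the supremum of the heavy $R\le h/\Lambda$ and $r_2$ the infimum of the heavy $R\ge\Lambda h$. Then $0<r_1\le h/\Lambda$ and $\Lambda h\le r_2\le2$, and no $R\in(r_1,r_2)$ is heavy. There are heavy radii in $(r_1/2,r_1]$ and in $[r_2,2r_2)$, and the last two inequalities in \eqref{eq:sparse} follow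 since $\mu(D(\xi,R))$ increases with $R$.
\end{proof}

That $z$ lies on a segment $[0,a_j]$ was used only to find the inner heavy radius, and it cannot be dropped: $\sup_{\mathbb D}|B|=1$ for every $B$, including those for which the conjecture holds.

\begin{proof}[Proof of Theorem~\ref{thm:necessary}]
Assume that the conjecture holds for $B$, with $C_*$ as in \eqref{eq:quant}, and that \eqref{eq:cond} fails. Fix $\varepsilon<\frac12$ with $2\varepsilon<\mu(\mathbb D)$ and
\begin{equation}\label{eq:eps}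
\frac{8C_*\varepsilon}{3\log2}\le\frac1{4\pi}.
\end{equation}
Let $\Lambda\ge2$ be arbitrary and take $\xi,r_1,r_2$ from Lemma~\ref{lem:gap}. We bound $r_2/r_1$ independently of $\Lambda$, which contradicts $r_2/r_1\ge\Lambda^2$.

\emph{The test function.} Put $s_1=r_1$ and $s_2=2r_2$. By \eqref{eq:sparse} there are finite sets of zeros $F_\nu\subset D(\xi,s_\nu)$, $\nu=1,2$, with $\mu(F_\nu)>\frac12\varepsilon s_\nu$. Let
\[
g_\nu=\frac1{\mu(F_\nu)}\sum_{a_n\in F_\nu}\mu_nk_{a_n},\qquad g=g_1-g_2 .
\]
Each $g_\nu$ is a convex combination of kernels, so $g=g_c$ with $c$ finitely supported and $\|c\|_{\ell^1}\le2$.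

\emph{Behavior of $g_\nu$ near $\xi$.} For $h\in H^2$, the Cauchy--Schwarz inequality and \eqref{eq:carleson} give
\[
|\langle h,g_\nu\rangle|=\frac1{\mu(F_\nu)}\Bigl|\sum_{a_n\in F_\nu}\mu_nh(a_n)\Bigr|\le C_1^{1/2}\mu(F_\nu)^{-1/2}\|h\|_2 .
\]
So $\|g_\nu\|_2^2\le C_1/\mu(F_\nu)$, and by \eqref{eq:carleson} again $\sum_n\mu_n|g_\nu(a_n)|^2\le C_1^2/\mu(F_\nu)$. A second use of Cauchy--Schwarz, with $m(\mathbb T\cap D(\xi,t))\le t$ and $\mu(D(\xi,t))\le C_0t$, gives for $t>0$
\begin{equation}\label{eq:near}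
\int_{\mathbb T\cap D(\xi,t)}|g_\nu|\,dm+\sum_{a_n\in D(\xi,t)}\mu_n|g_\nu(a_n)|\le A\Bigl(\frac{2t}{\varepsilon s_\nu}\Bigr)^{1/2},\qquad A=C_1^{1/2}+C_0^{1/2}C_1 .
\end{equation}

\emph{Behavior of $g_\nu$ far from $\xi$.} Let $a\in D(\xi,s)\cap\mathbb D$ and $z\in\overline{\mathbb D}$ with $|z-\xi|\ge4s$. Then $|1-\bar\xi z|=|z-\xi|$ and $|1-\bar az|\ge|z-\xi|-s\ge\frac34|z-\xi|$, so
$\bigl|\frac1{1-\bar az}-\frac1{1-\bar\xi z}\bigr|=\frac{|a-\xi||z|}{|1-\bar az||1-\bar\xi z|}\le\frac{4s}{3|z-\xi|^2}$. Averaging over $F_\nu$,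
\begin{equation}\label{eq:far}
\Bigl|g_\nu(z)-\frac1{1-\bar\xi z}\Bigr|\le\frac{4s_\nu}{3|z-\xi|^2}\qquad(z\in\overline{\mathbb D},\ |z-\xi|\ge4s_\nu).
\end{equation}
Thus $g_1$ and $g_2$ have the same tail, which cancels in $g$.

\emph{Upper bound for $\|g\|_{L^1(\mu)}$.} Write $d_n=|a_n-\xi|$. Then
\[
\|g\|_{L^1(\mu)}\le\sum_{d_n<4s_1}\mu_n|g_1(a_n)|+\sum_{d_n<4s_2}\mu_n|g_2(a_n)|+\sum_{4s_1\le d_n<4s_2}\mu_n|g_1(a_n)|+\sum_{d_n\ge4s_2}\mu_n|g(a_n)| .
\]
By \eqref{eq:near} with $t=4s_\nu$, the first two sums total at most $2A(8/\varepsilon)^{1/2}\le6A\varepsilon^{-1/2}$.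

In the third sum \eqref{eq:far} gives $|g_1(a_n)|\le\frac1{d_n}+\frac{4s_1}{3d_n^2}\le\frac4{3d_n}$. Put $R_l=2^{l+2}r_1$ and split into the annuli $R_l\le d_n<R_{l+1}$. The sum is at most $\frac43\sum_l\mu(D(\xi,R_{l+1}))/R_l$, over the $l\ge0$ with $R_l<4s_2=8r_2$. Always $R_{l+1}>r_1$. If $R_{l+1}<r_2$, then \eqref{eq:sparse} bounds the quotient by $2\varepsilon$, and $2^{l+3}<r_2/r_1$ holds for at most $\log_2(r_2/r_1)$ values $l\ge0$. Otherwise $r_2\le R_{l+1}<16r_2$, which happens for at most four values of $l$, and \eqref{eq:carleson} bounds the quotient by $2C_0$. The third sum is at most $\frac83\varepsilon\log_2\frac{r_2}{r_1}+\frac{32}3C_0$.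

In the fourth sum \eqref{eq:far} for both $\nu$ gives $|g(a_n)|\le\frac{8s_2}{3d_n^2}$. Splitting into the annuli $2^l\cdot4s_2\le d_n<2^{l+1}\cdot4s_2$ bounds it by
$\frac{8s_2}3\sum_{l\ge0}\frac{C_02^{l+1}4s_2}{(2^l4s_2)^2}=\frac83C_0$. Altogether, with \eqref{eq:eps},
\begin{equation}\label{eq:upper}
C_*\|g\|_{L^1(\mu)}\le C_*\bigl(6A\varepsilon^{-1/2}+14C_0\bigr)+\frac1{4\pi}\log\frac{r_2}{r_1}.
\end{equation}

\emph{Lower bound for $\|g\|_1$.} For $\zeta\in\mathbb T$ with $|\zeta-\xi|\ge8r_1$, \eqref{eq:far} gives $|g_1(\zeta)|\ge\frac1{|\zeta-\xi|}(1-\frac16)\ge\frac1{2|\zeta-\xi|}$. Integrate $|g|\ge|g_1|-|g_2|$ over $8r_1\le|\zeta-\xi|<r_2$, using \eqref{eq:arcs} with $r_2\le2$ for $g_1$ and \eqref{eq:near} with $t=r_2=s_2/2$ for $g_2$: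
\begin{equation}\label{eq:lower}
\|g\|_1\ge\frac1{2\pi}\log\frac{r_2}{8r_1}-A\varepsilon^{-1/2}.
\end{equation}
(If $r_2<8r_1$ the right side is negative and there is nothing to prove.)

\emph{Conclusion.} Inserting \eqref{eq:upper} and \eqref{eq:lower} in \eqref{eq:quant},
\[
\frac1{4\pi}\log\frac{r_2}{r_1}\le\frac{\log8}{2\pi}+A\varepsilon^{-1/2}+C_*\bigl(2+6A\varepsilon^{-1/2}+14C_0\bigr).
\]
The right side does not depend on $\Lambda$, while the left side is at least $\frac1{2\pi}\log\Lambda$.
\end{proof}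

The following lemma produces violations of \eqref{eq:cond} from the moduli of the zeros alone: one looks at the geometric middle of a gap between consecutive depths.

\begin{lemma}\label{lem:lacunary}
Let $\mu_1\ge\mu_2\ge\cdots$, and suppose that $\sum_{j\ge n}\mu_j\le M\mu_n$ and $\sum_{j\le n}\mu_j^{-1}\le M\mu_n^{-1}$ for all $n$. If $\sup_n\mu_{n-1}/\mu_n=\infty$, then \eqref{eq:cond} fails.
\end{lemma}

\begin{proof}
For $n\ge2$ the number $h=\sqrt{\mu_n\mu_{n-1}}$ lies in $[\mu_n,1]$, so there is $z_n\in[0,a_n]$ with $1-|z_n|=h$. By Lemma~\ref{lem:modB} and \eqref{eq:max},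
\[
1-|B(z_n)|^2\le4\sum_{j\ge n}\frac{\mu_j}h+4\sum_{j<n}\frac h{\mu_j}\le4M\frac{\mu_n}h+4M\frac h{\mu_{n-1}}=8M\sqrt{\frac{\mu_n}{\mu_{n-1}}},
\]
and the right side tends to $0$ along a subsequence.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:subseq}]
Since $\mu_n\to0$, there is an infinite subsequence, again called $\{a_n\}$, with $\mu_n\le2^{-n}\mu_{n-1}$ for $n\ge2$. It is interpolating, and comparison with geometric series shows that it satisfies the hypotheses of Lemma~\ref{lem:lacunary} with $M=2$. So \eqref{eq:cond} fails, and by Theorem~\ref{thm:necessary} the conjecture fails.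
\end{proof}

\section{Zeros in a Stolz angle}\label{sec:stolz}

In a Stolz angle all zeros are attached to the single boundary point $1$, and $\mu_n\le|1-a_n|\le\kappa\mu_n$, so the depth of a zero is its scale. The kernel $k_{a_j}(z)$ is close to $1/(1-z)$ when $|1-z|$ is large compared with $\mu_j$, and it is bounded by $1/\mu_j$ everywhere. At scales between $\mu_n$ and $\mu_{n-1}$ the function $g_c$ should therefore look like $S_n/(1-z)$. The zero $a_n$ records this as $|S_n|$, and the circle as $|S_n|\log(\mu_{n-1}/\mu_n)$.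

\begin{proof}[Proof of Theorem~\ref{thm:stolz}]
Let $g=g_c$; here $c\in\ell^1$ and $a_n\to1$.

\emph{Counting zeros.} The zeros with $\mu_j<2t$ lie in $D(1,2\kappa t)$, so by \eqref{eq:carleson} their total mass is at most $Nt$ with $N=2\kappa C_0$; in particular at most $N$ zeros have $t\le\mu_j<2t$. Hence $\sum_{\mu_j\le t}\mu_j\le Nt$ and $\sum_{\mu_j\ge t}\mu_j^{-1}\le\sum_{l\ge0}N/(2^lt)=2N/t$. With $t=\mu_n$ and the monotone ordering,
\begin{equation}\label{eq:count}
\sum_{j\ge n}\mu_j\le2N\mu_n,\qquad\sum_{j\le n}\mu_j^{-1}\le2N\mu_n^{-1}.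
\end{equation}

\emph{The approximation.} For $z\in\overline{\mathbb D}\setminus\{1\}$ we have $\frac1{1-\bar a_jz}-\frac1{1-z}=\frac{(\bar a_j-1)z}{(1-\bar a_jz)(1-z)}$. Using this for $j\ge n$ and $|k_{a_j}|\le1/\mu_j$ for $j<n$,
\begin{equation}\label{eq:approx}
\Bigl|g(z)-\frac{S_n}{1-z}\Bigr|\le\sum_{j<n}\frac{|c_j|}{\mu_j}+\kappa\sum_{j\ge n}\frac{|c_j|\mu_j}{|1-\bar a_jz|\,|1-z|}.
\end{equation}

(a) Put $z=a_n$ in \eqref{eq:approx} and use $|1-\bar a_ja_n|\ge\mu_n$, $|1-a_n|\ge\mu_n$. Multiplying by $\mu_n$, summing over $n$ and interchanging the order of summation, we get from \eqref{eq:count}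
\[
\sum_n\Bigl|\mu_ng(a_n)-\frac{\mu_nS_n}{1-a_n}\Bigr|\le\sum_j\frac{|c_j|}{\mu_j}\sum_{n>j}\mu_n+\kappa\sum_j|c_j|\mu_j\sum_{n\le j}\frac1{\mu_n}\le2N(1+\kappa)\|c\|_{\ell^1}.
\]
Since $\kappa^{-1}\le\mu_n/|1-a_n|\le1$, the series $\sum\mu_n|g(a_n)|$ and $\sum|S_n|$ converge together, and (a) follows from \eqref{eq:gw}.

(b) By Proposition~\ref{prop:reduction}(b) we must decide when $g\in H^1$. For $\zeta\in\mathbb T$ we have $|1-\bar a_j\zeta|=|\zeta-a_j|\ge\mu_j$, so $|1-\zeta|\le|\zeta-a_j|+\kappa\mu_j\le(1+\kappa)|\zeta-a_j|$. Thus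
\begin{equation}\label{eq:circle}
|1-\bar a_j\zeta|\ge\frac{|1-\zeta|}{1+\kappa},\qquad|1-\bar a_j\zeta|\ge\frac{\mu_j+|1-\zeta|}{2+\kappa}.
\end{equation}

\emph{Sufficiency.} The triangle inequality applied to $\sum c_jk_{a_j}$ would require $\sum|c_j|\log(1/\mu_j)<\infty$, which ignores cancellation between the coefficients. Summation by parts replaces kernels by the differences met in Example~\ref{ex:gap}. Since $c_j=S_j-S_{j+1}$,
\[
\sum_{j=1}^Jc_jk_{a_j}=S_1k_{a_1}+\sum_{n=2}^JS_n\,(k_{a_n}-k_{a_{n-1}})-S_{J+1}k_{a_J},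
\]
and at each $z\in\mathbb D$ the last term is at most $|S_{J+1}|/(1-|z|)\to0$. So $g=S_1k_{a_1}+\sum_{n\ge2}S_n(k_{a_n}-k_{a_{n-1}})$ pointwise in $\mathbb D$. Write $\alpha=\mu_n\le\beta=\mu_{n-1}$. Then $|a_n-a_{n-1}|\le2\kappa\beta$, and by \eqref{eq:circle} and $|1-e^{i\theta}|\ge\frac2\pi|\theta|$, with $s=\frac2\pi\theta$,
\[
\|k_{a_n}-k_{a_{n-1}}\|_1\le2\kappa(2+\kappa)^2\cdot\frac12\int_0^\infty\frac{\beta\,ds}{(\alpha+s)(\beta+s)}\le\kappa(2+\kappa)^2\Bigl(\int_0^\beta\frac{ds}{\alpha+s}+\int_\beta^\infty\frac{\beta\,ds}{s^2}\Bigr).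
\]
The bracket equals $\log(1+\beta/\alpha)+1\le2+\log(\beta/\alpha)$. If the sum in (b) is finite, the series converges absolutely in $H^1$, and its sum coincides with the pointwise sum $g$.

\emph{Necessity.} Let $g\in H^1$. Then $\widetilde w\in\ell^1(\mu)$ by Proposition~\ref{prop:reduction}, so $\sum|S_n|<\infty$ by (a), and only the logarithmic part remains. The sets $E_n=\{\zeta\in\mathbb T:\mu_n\le|1-\zeta|<\mu_{n-1}\}$, $n\ge2$, are disjoint. On $E_n$ use \eqref{eq:approx} with the first bound in \eqref{eq:circle}, integrate, and sum over $n$. For fixed $j$, the sets $E_n$ with $n>j$ lie in $\{|1-\zeta|<\mu_j\}$ and those with $n\le j$ lie in $\{|1-\zeta|\ge\mu_j\}$. By \eqref{eq:arcs},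
\[
\sum_{n\ge2}\int_{E_n}\Bigl|g-\frac{S_n}{1-\zeta}\Bigr|\,dm\le\sum_j|c_j|\Bigl(\frac1{\mu_j}\cdot\frac{\mu_j}2+\kappa(1+\kappa)\mu_j\cdot\frac1{\mu_j}\Bigr)\le(1+\kappa)^2\|c\|_{\ell^1},
\]
and $\int_{E_n}\frac{dm}{|1-\zeta|}\ge\frac1\pi\log\frac{\mu_{n-1}}{\mu_n}$. Therefore
$\frac1\pi\sum_{n\ge2}|S_n|\log\frac{\mu_{n-1}}{\mu_n}\le\|g\|_1+(1+\kappa)^2\|c\|_{\ell^1}<\infty$.

(c) If $\sup_n\mu_{n-1}/\mu_n<\infty$, the conditions in (a) and (b) are equivalent, so the conjecture holds for $B$. If the conjecture holds, then \eqref{eq:cond} holds by Theorem~\ref{thm:necessary}. If \eqref{eq:cond} holds, then $\sup_n\mu_{n-1}/\mu_n<\infty$ by Lemma~\ref{lem:lacunary}, whose hypotheses are \eqref{eq:count}.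
\end{proof}

\begin{remark}
When $\mu_{n-1}/\mu_n$ is unbounded, (a) and (b) give an explicit counterexample. Choose $2\le n_1<n_2<\cdots$ with $\log(\mu_{n_l-1}/\mu_{n_l})\ge2^l$, put $S_{n_l}=2^{-l}$ and $S_n=0$ for the other $n$, and let $c_j=S_j-S_{j+1}$, $w_j=c_jB'(a_j)$. Then $\|c\|_{\ell^1}\le2$, the tails of $c$ are the $S_n$, and $\sum|S_n|=1$, while every $n_l$ contributes at least $1$ to the sum in (b).
\end{remark}

\begin{remark}
The Stolz angle cannot be removed from (c): the sequence of Theorem~\ref{thm:example} has $\mu_{n-1}/\mu_n=4$, and the conjecture fails for it. The two situations also differ in the role of $\widetilde w$. There the second condition follows from the first. In a Stolz angle it does not: $c_j=j^{-2}$ gives $S_n\ge1/n$, so $w_j=B'(a_j)/j^2$ is in $\ell^1(\mu)$ while $\widetilde w$ is not.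
\end{remark}

\section{A criterion by duality}\label{sec:bmoa}

By Proposition~\ref{prop:reduction}(b), a description of the trace is a test for $g_c\in H^1$, and $H^1$ is a dual space. The space $\mathrm{BMOA}$ consists of the $\psi\in H^1$ with
\[
\|\psi\|_{\mathrm{BMOA}}=|\psi(0)|+\sup_I\frac1{m(I)}\int_I|\psi-\psi_I|\,dm<\infty,
\]
where $I$ runs over the arcs of $\mathbb T$ and $\psi_I$ is the mean of $\psi$ over $I$, and $\mathrm{VMOA}$ is the closure of the polynomials in $\mathrm{BMOA}$. We use two standard facts. Fefferman's inequality: $|\langle\psi,G\rangle|\le C\|G\|_1\|\psi\|_{\mathrm{BMOA}}$ for $G\in H^1$ and polynomials $\psi$. The Fefferman--Sarason duality $(\mathrm{VMOA})^*=H^1$: every bounded linear functional on $\mathrm{VMOA}$ is given on polynomials by $\psi\mapsto\langle\psi,G\rangle$ for some $G\in H^1$.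

\begin{proposition}\label{prop:bmoa}
Let $B$ be interpolating. Then $w\in K^1_B|_{\{a_n\}}$ if and only if $w\in\ell^1(\mu)$ and, for some constant $C$,
\begin{equation}\label{eq:bmoa}
\Bigl|\sum_j\frac{w_j\,\psi(a_j)}{B'(a_j)}\Bigr|\le C\|\psi\|_{\mathrm{BMOA}}\qquad\text{for all polynomials }\psi .
\end{equation}
\end{proposition}

\begin{proof}
The condition $w\in\ell^1(\mu)$ is necessary, so assume it, and let $c_j=\overline{w_j/B'(a_j)}$. Let $\Phi(\psi)=\sum_j\bar c_j\psi(a_j)$ be the sum in \eqref{eq:bmoa}; it is linear in $\psi$. Expanding $k_{a_j}(z)=\sum_{l\ge0}\bar a_j^{\,l}z^l$, where the double series converges absolutely for $|z|<1$, we find that the $l$th Taylor coefficient of $g_c$ is $\widehat{g_c}(l)=\sum_jc_j\bar a_j^{\,l}=\overline{\Phi(z^l)}$. For $G\in H^1$, the $l$th Taylor coefficient is $\widehat G(l)=\overline{\langle z^l,G\rangle}$. Hence $g_c=G$ if and only if $\Phi(\psi)=\langle\psi,G\rangle$ for all polynomials $\psi$. If $g_c\in H^1$, then \eqref{eq:bmoa} is Fefferman's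 inequality for $G=g_c$. Conversely, \eqref{eq:bmoa} extends $\Phi$ to a bounded functional on $\mathrm{VMOA}$, the duality provides $G\in H^1$ representing it, and $g_c=G\in H^1$. Proposition~\ref{prop:reduction}(b) concludes the proof.
\end{proof}

\begin{remark}
The second condition of the conjecture is a test of the same functional on a special family. For a finite sum $\psi=\sum_n\beta_n\mu_nk_{a_n}$ we have $\Phi(\psi)=\sum_n\beta_n\mu_n\widetilde w_n$ by \eqref{eq:wtilde}, so $\widetilde w\in\ell^1(\mu)$ if and only if $|\Phi(\psi)|\le C\sup_n|\beta_n|$ for all such $\psi$. Theorem~\ref{thm:example} shows that this test does not in general imply \eqref{eq:bmoa}.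
\end{remark}

\begin{thebibliography}{9}

\bibitem{Dyakonov}
Konstantin M. Dyakonov, \emph{Interpolating by functions from model subspaces in $H^1$}, arXiv:1802.06433 (2018).

\bibitem{Garnett}
Garnett, \emph{Bounded Analytic Functions}.

\end{thebibliography}
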